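\title{Thin Lattice Simplices of Odd Dimension Have Width One}

\begin{abstract}
A lattice simplex is thin if its local $h^*$-polynomial vanishes, that is, if the open parallelepiped spanned by its vertices, lifted to height one, contains no lattice point. We prove the conjecture that every thin simplex of odd dimension has lattice width $1$. We also show that thin simplices of any dimension have width at most $2$, a value attained in every even dimension, and we give a refined and a quantitative form of the result. The proof averages the product $\prod_i(1-\psi_i)$ over the finite abelian group attached to the simplex, where the $\psi_i$ are the characters given by the barycentric coordinates, and compares signs.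
\end{abstract}

\section{Thin simplices and lattice width}\label{sec:intro}

Let $d\ge1$ and let $\Delta=\operatorname{conv}(v_0,\dots,v_d)\subseteq\mathbb R^d$ be a $d$-dimensional \emph{lattice simplex}: its vertices are affinely independent points of $\mathbb Z^d$. The numbers of lattice points in the dilates of $\Delta$ are encoded by its \emph{$h^*$-polynomial},
\[
1+\sum_{k\ge1}|k\Delta\cap\mathbb Z^d|\,t^k=\frac{h^*(\Delta,t)}{(1-t)^{d+1}} .
\]
The same formula, with $\dim F$ in place of the exponent $d$, defines $h^*(F,t)$ for every nonempty face $F$ of $\Delta$; by convention $h^*(\varnothing,t)=1$ and $\dim\varnothing=-1$. The \emph{local $h^*$-polynomial} of $\Delta$ is the alternating sum over all faces, including $\varnothing$ and $\Delta$,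
\begin{equation}\label{eq:local}
l^*(\Delta,t)=\sum_{\varnothing\subseteq F\subseteq\Delta}(-1)^{\dim\Delta-\dim F}\,h^*(F,t),
\end{equation}
and $\Delta$ is called \emph{thin} if $l^*(\Delta,t)=0$.

The alternating sum removes from $h^*(\Delta,t)$ everything that comes from proper faces, and what remains can be described directly. Let $L=\mathbb Z^d\oplus\mathbb Z$, put $w_i=(v_i,1)\in L$, call the last coordinate of $x\in\mathbb R^{d+1}$ its \emph{height} $\operatorname{ht}(x)$, and let
\[
\Pi^\circ=\Big\{\sum_{i=0}^d c_iw_i:\ 0<c_i<1\ \text{ for all } i\Big\}
\]
be the open parallelepiped spanned by the $w_i$. Then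
\begin{equation}\label{eq:box}
l^*(\Delta,t)=\sum_{x\in\Pi^\circ\cap L}t^{\operatorname{ht}(x)} ;
\end{equation}
the proof is recalled in Section~\ref{sec:group}. So $\Delta$ is thin exactly when $\Pi^\circ$ contains no lattice point.

The height of $\sum_ic_iw_i$ is $\sum_ic_i$. The points of $\Pi^\circ$ of height $1$ are therefore the points $(y,1)$ with $y$ in the interior of $\Delta$, and a thin simplex has no interior lattice point. For triangles this is the whole condition: the only integral heights in $\Pi^\circ$ are $1$ and $2$, and the reflection $c_i\mapsto1-c_i$, which preserves $\Pi^\circ\cap L$, exchanges them. In higher dimensions the intermediate heights impose further conditions.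

The simplest reason for a simplex to have no interior lattice point is that it is flat in some lattice direction. Flatness is measured by the \emph{lattice width}
\[
\operatorname{width}(\Delta)=\min_{u\in(\mathbb Z^d)^*\setminus\{0\}}\Big(\max_{y\in\Delta}u(y)-\min_{y\in\Delta}u(y)\Big).
\]
Width $1$ means that $\Delta$ lies between two adjacent lattice hyperplanes $u=b$ and $u=b+1$; every vertex then lies on one of them, and an interior point has $b<u(y)<b+1$, so it is not a lattice point. How wide can a thin simplex be? The dilates of the standard simplex suggest the answer.

\begin{example}\label{ex:dilates}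
Let $k\ge1$ and $\Delta=k\Delta_d=\operatorname{conv}(0,ke_1,\dots,ke_d)$, with $v_0=0$ and $v_i=ke_i$. A nonzero $u\in(\mathbb Z^d)^*$ takes the values $0,ku(e_1),\dots,ku(e_d)$ on the vertices. These are multiples of $k$, not all zero, so the width is at least $k$, and $u=e_1^*$ shows that it equals $k$. Since
\[
\sum_{i=0}^dc_iw_i=(kc_1,\dots,kc_d,\ c_0+\dots+c_d),
\]
this point lies in $L$ if and only if $kc_i\in\mathbb Z$ for $i\ge1$ and $\sum_ic_i\in\mathbb Z$; these conditions force $kc_0\in\mathbb Z$. Writing $c_i=j_i/k$, the points of $\Pi^\circ\cap L$ correspond to the tuples $(j_0,\dots,j_d)\in\{1,\dots,k-1\}^{d+1}$ whose sum is divisible by $k$.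
\begin{itemize}
\item A tuple with sum exactly $k$, that is, an interior lattice point, exists if and only if $k\ge d+1$. So $d\Delta_d$ has no interior lattice point and has width $d$.
\item For $k=1$ there is no tuple, and $\Delta_d$ is thin.
\item For $k=2$ the only candidate is $(1,\dots,1)$, with sum $d+1$. So $l^*(2\Delta_d,1)$ is $0$ for even $d$ and $1$ for odd $d$.
\item For $k\ge3$ a tuple always exists: put $j_2=\dots=j_d=1$, choose $j_1\in\{1,\dots,k-1\}$ with $j_1\not\equiv-(d-1)\pmod k$, and let $j_0$ be the nonzero residue of $-(j_1+d-1)$. So $k\Delta_d$ is not thin.
\end{itemize}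
\end{example}

Within this family, the absence of interior lattice points allows the width to grow with the dimension, whereas thinness allows only widths $1$ and $2$, and width $2$ only when $d$ is even. For $d=1$ the family contains every lattice segment up to translation, so a thin segment has width $1$. The following statement was posed as a conjecture in \cite{Kurylenko}.

\begin{theorem}\label{thm:main}
If $d$ is odd, every thin $d$-dimensional lattice simplex has lattice width $1$.
\end{theorem}

The method gives more. An \emph{integral affine function} is a function $f(y)=u(y)+b$ on $\mathbb R^d$ with $u\in(\mathbb Z^d)^*$ and $b\in\mathbb Z$. Let $V=\{0,\dots,d\}$. For $I\subseteq V$ let $F_I=\operatorname{conv}(v_i:i\in I)$, a face of dimension $|I|-1$, and let $f_I$ be the affine function with value $1$ at $v_i$ for $i\in I$ and value $0$ at the other vertices.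

\begin{theorem}\label{thm:strong}
Let $d\ge1$ and let $\Delta$ be a $d$-dimensional lattice simplex.
\begin{enumerate}
\item[(a)] If $\Delta$ is thin, its width is at most $2$, and it is $1$ if $d$ is odd. For every even $d\ge2$ the simplex $2\Delta_d$ is thin of width exactly $2$.
\item[(b)] Let $d$ be odd and $\Delta$ thin. Among the sets $I\subseteq V$ for which $f_I$ is integral, as many have even size as have odd size. In particular, there is an integral affine function with value $0$ on a nonempty face $F$ and value $1$ on the face $F'$ spanned by the remaining vertices, with $\dim F$ and $\dim F'$ both even.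
\item[(c)] If $d$ is odd and $\Delta$ has width at least $2$, then
\[
l^*(\Delta,1)\ge2^{-d}\,h^*(\Delta,1),
\]
with equality for $2\Delta_d$ for every odd $d$. If $d$ is even and $\Delta$ has width at least $3$, then
\[
l^*(\Delta,1)\ge\frac{2^{d+1}-2}{4^{d+1}}\,h^*(\Delta,1)>0 .
\]
\end{enumerate}
\end{theorem}

The difficulty is that thinness is a statement about points of the lattice $L$, while width is a statement about functionals on it. Section~\ref{sec:group} translates both into the language of one finite abelian group $G$, the first into a property of its elements and the second into a property of its characters. Averaging a function over $G$ connects the two sides; Section~\ref{sec:identity} finds the right function. Odd and even dimensions are treated in Sections~\ref{sec:odd} and~\ref{sec:even}, and Section~\ref{sec:tetra} spells out the result for tetrahedra.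

\section{The group of a simplex and its characters}\label{sec:group}

Put $n=|V|=d+1$. Since the $v_i$ are affinely independent, the $w_i$ form a basis of $\mathbb R^{d+1}$, and every $x\in L$ can be written uniquely as $x=\sum_ic_i(x)w_i$ with $c_i(x)\in\mathbb Q$. The sublattice $L'=\sum_i\mathbb Zw_i$ consists of the points with all $c_i\in\mathbb Z$, and
\[
G=L/L'
\]
is a finite abelian group of order $|\det(w_0,\dots,w_d)|$, the normalized volume of $\Delta$. The coordinates $c_i$ are additive, and modulo $\mathbb Z$ they depend only on the class of $x$ in $G$. Hence
\[
\psi_i\colon G\to\mathbb C^*,\qquad\psi_i(x)=\exp\big(2\pi\sqrt{-1}\,c_i(x)\big)\qquad(i\in V)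
\]
are characters of $G$, that is, homomorphisms to $\mathbb C^*$; their values have absolute value $1$. Because $\sum_ic_i(x)=\operatorname{ht}(x)$ is an integer, they satisfy
\begin{equation}\label{eq:product}
\psi_0\psi_1\cdots\psi_d=1 .
\end{equation}
Let
\[
G^\circ=\{g\in G:\ \psi_i(g)\ne1\ \text{ for all } i\in V\}.
\]

\begin{proposition}\label{prop:box}
Formula \eqref{eq:box} holds. Moreover $h^*(\Delta,1)=|G|$ and $l^*(\Delta,1)=|G^\circ|$, and $\Delta$ is thin if and only if $G^\circ=\varnothing$.
\end{proposition}

\begin{proof}
For $I\subseteq V$ let $\Pi_I=\{\sum_{i\in I}c_iw_i:0\le c_i<1\}$ and let $C_I$ be the cone spanned by the $w_i$ with $i\in I$. For $I\ne\varnothing$ the slice of $C_I$ at height $k\ge1$ is $kF_I\times\{k\}$, and the slice at height $0$ is the origin. Splitting each coefficient into its fractional and integral parts shows that every point of $C_I\cap L$ has the form $x+\sum_{i\in I}m_iw_i$ with $x\in\Pi_I\cap L$ and integers $m_i\ge0$, in exactly one way, and every such point lies in $C_I\cap L$. Each $w_i$ has height $1$, so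
\[
1+\sum_{k\ge1}|kF_I\cap\mathbb Z^d|\,t^k=\frac1{(1-t)^{|I|}}\sum_{x\in\Pi_I\cap L}t^{\operatorname{ht}(x)},
\]
and therefore $h^*(F_I,t)=\sum_{x\in\Pi_I\cap L}t^{\operatorname{ht}(x)}$. This also holds for $I=\varnothing$, where $\Pi_I=\{0\}$.

Substitute this into \eqref{eq:local}, where $\dim\Delta-\dim F_I=n-|I|$. A point $x\in\Pi_V\cap L$ with support $S=\{i:c_i(x)\ne0\}$ lies in $\Pi_I$ exactly when $S\subseteq I$, so $t^{\operatorname{ht}(x)}$ occurs with the coefficient $\sum_{I\supseteq S}(-1)^{n-|I|}=(1-1)^{n-|S|}$. This is $1$ if $S=V$, that is, if $x\in\Pi^\circ$, and $0$ otherwise, which proves \eqref{eq:box}.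

Every class in $G$ has exactly one representative with all $c_i\in[0,1)$, so $\Pi_V\cap L$ has $|G|$ elements and $h^*(\Delta,1)=|G|$. The representative lies in $\Pi^\circ$ if and only if no $c_i$ is an integer, that is, if and only if the class lies in $G^\circ$. Hence $l^*(\Delta,1)=|\Pi^\circ\cap L|=|G^\circ|$, and by \eqref{eq:box} the polynomial $l^*(\Delta,t)$ vanishes if and only if this number is $0$.
\end{proof}

In other words, $\Delta$ is thin if and only if $G$ is the union of the subgroups $\ker\psi_0,\dots,\ker\psi_d$.

We turn to the width. An affine function is determined by its values at the vertices, so we record an integral affine function by these values. Let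
\[
A=\big\{(f(v_0),\dots,f(v_d)):\ f\ \text{an integral affine function}\big\}\subseteq\mathbb Z^V .
\]
This is a subgroup of $\mathbb Z^V$ that contains all constant vectors $(b,\dots,b)$.

\begin{lemma}\label{lem:width}
The width of $\Delta$ is a positive integer. For $m\ge1$, it is at most $m$ if and only if $A\cap\{0,1,\dots,m\}^V$ contains a nonconstant vector.
\end{lemma}

\begin{proof}
Let $f=u+b$ be integral, with vector of values $a\in A$. A linear functional attains its maximum and minimum over $\Delta$ at vertices, so $\max_\Delta u-\min_\Delta u=\max_ia_i-\min_ia_i$. The vector $a$ is constant if and only if $u$ vanishes on all $v_i-v_0$; these span $\mathbb R^d$ because $\Delta$ is full-dimensional, so this happens if and only if $u=0$. Thus the width is the minimum of the positive integers $\max_ia_i-\min_ia_i$ over the nonconstant $a\in A$. A nonconstant vector in $A\cap\{0,\dots,m\}^V$ shows that this minimum is at most $m$. Conversely, if the minimum is at most $m$ and is attained at $a$, subtracting the constant vector with entries $\min_ia_i$ gives a nonconstant vector in $A\cap\{0,\dots,m\}^V$.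
\end{proof}

The link with $G$ is that $A$ is the group of multiplicative relations among the $\psi_i$. For $a\in\mathbb Z^V$ write $\psi^a=\prod_i\psi_i^{a_i}$.

\begin{lemma}\label{lem:relations}
For $a\in\mathbb Z^V$, the character $\psi^a$ is trivial if and only if $a\in A$.
\end{lemma}

\begin{proof}
Let $\varphi$ be the linear functional on $\mathbb R^{d+1}$ with $\varphi(w_i)=a_i$ for all $i$. For $x\in L$ we have $\varphi(x)=\sum_ia_ic_i(x)$, so $\psi^a(x)=\exp(2\pi\sqrt{-1}\,\varphi(x))$, and $\psi^a$ is trivial if and only if $\varphi(L)\subseteq\mathbb Z$. Write $\varphi(y,s)=u(y)+bs$ with a real functional $u$ and a real number $b$. Evaluating on the standard basis of $L$ shows that $\varphi(L)\subseteq\mathbb Z$ if and only if $u\in(\mathbb Z^d)^*$ and $b\in\mathbb Z$. Since $a_i=\varphi(w_i)=u(v_i)+b$, the function $u+b$ is the affine function with values $a_i$ at the vertices, and it is integral if and only if $a\in A$.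
\end{proof}

The relation \eqref{eq:product} is the case $a=(1,\dots,1)$. By the two lemmas, $\Delta$ has width $1$ if and only if some product $\prod_{i\in I}\psi_i$ with $\varnothing\ne I\ne V$ is trivial; the corresponding integral function is $f_I$. Theorem~\ref{thm:main} has become a statement about characters: if an even number of characters with product $1$ have kernels that cover $G$, then a proper nonempty subproduct is trivial.

\section{An averaging identity}\label{sec:identity}

Trivial characters are detected by averaging. If $\chi$ is a character of a finite abelian group $G$, then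
\begin{equation}\label{eq:orth}
\frac1{|G|}\sum_{g\in G}\chi(g)=\begin{cases}1&\text{if $\chi$ is trivial,}\\0&\text{otherwise;}\end{cases}
\end{equation}
indeed, if $\chi(h)\ne1$, the sum is unchanged by the substitution $g\mapsto g+h$, which multiplies it by $\chi(h)$. We therefore look for a function on $G$ that vanishes outside $G^\circ$ and is a linear combination of the products $\prod_{i\in I}\psi_i$ alone. The function $\prod_i(1-\psi_i)$ has both properties. Here is what it gives in the two smallest dimensions.

\begin{example}[a segment]\label{ex:segment}
Let $\Delta=[0,k]$. By Example~\ref{ex:dilates} with $d=1$, the group $G$ is cyclic of order $k$, the class $j$ having coordinates $c_1=j/k$ and $c_0=-j/k$ modulo $\mathbb Z$. With $\zeta=\exp(2\pi\sqrt{-1}/k)$ we have $\psi_1(j)=\zeta^j$ and $\psi_0(j)=\zeta^{-j}$. Expand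
\[
(1-\psi_0)(1-\psi_1)=1-\psi_0-\psi_1+\psi_0\psi_1 .
\]
The first and the last term are both the trivial character and carry the same sign, so together they have average $2$. If $\Delta$ is thin, the left side vanishes identically, and the average $2$ must be cancelled by the middle terms. By \eqref{eq:orth} this forces $\psi_0$ and $\psi_1$ to be trivial, so $f_{\{1\}}(y)=y/k$ is integral and $k=1$. If $k\ge2$, both middle terms have average $0$, and we recover the identity $\frac1k\sum_j|1-\zeta^j|^2=2$.
\end{example}

\begin{example}[a triangle]\label{ex:triangle}
Let $\Delta=2\Delta_2$. The elements of $G$ have coordinates $(0,0,0)$, $(0,\frac12,\frac12)$, $(\frac12,0,\frac12)$ and $(\frac12,\frac12,0)$. So $G\cong(\mathbb Z/2)^2$, the $\psi_i$ are its three nontrivial characters, and their kernels are the three subgroups of order $2$, which cover $G$. The product of two of the $\psi_i$ is the third. In the expansion of $(1-\psi_0)(1-\psi_1)(1-\psi_2)$ the only trivial characters are therefore the first term $1$ and the last term $-\psi_0\psi_1\psi_2$. Their signs are now opposite, they cancel each other, and nothing is forced.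
\end{example}

The sign $(-1)^{d+1}$ of the last term is the whole difference between the two parities. To handle even dimensions as well, we allow any polynomial vanishing at $1$ in place of $1-z$.

\begin{proposition}\label{prop:identity}
Let $P(z)=\sum_{j=0}^mp_jz^j\in\mathbb C[z]$ with $P(1)=0$. Then
\begin{equation}\label{eq:identity}
\frac1{|G|}\sum_{g\in G^\circ}\ \prod_{i\in V}P(\psi_i(g))=\sum_{a\in A\cap\{0,\dots,m\}^V}\ \prod_{i\in V}p_{a_i}.
\end{equation}
\end{proposition}

\begin{proof}
If $g\notin G^\circ$, then $\psi_i(g)=1$ for some $i$ and the product vanishes because $P(1)=0$. So the sum on the left may be extended to all $g\in G$. Expanding the product, with $a_i$ the exponent chosen in the $i$th factor, gives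
\[
\frac1{|G|}\sum_{g\in G}\prod_{i\in V}P(\psi_i(g))=\sum_{a\in\{0,\dots,m\}^V}\Big(\prod_{i\in V}p_{a_i}\Big)\,\frac1{|G|}\sum_{g\in G}\psi^a(g).
\]
By \eqref{eq:orth} and Lemma~\ref{lem:relations}, the inner average is $1$ if $a\in A$ and $0$ otherwise.
\end{proof}

The left side of \eqref{eq:identity} sees only $G^\circ$, and the right side sees only the integral affine functions with values in $\{0,\dots,m\}$ at the vertices. If the simplex is wide, the right side does not depend on the simplex at all.

\begin{corollary}\label{cor:wide}
Let $P\ne0$ be as in Proposition~\ref{prop:identity}, with $m\ge1$, and let $\|P\|=\max_{|z|=1}|P(z)|$. If $\Delta$ has width greater than $m$, then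
\[
l^*(\Delta,1)\ \ge\ \frac{|p_0^n+p_1^n+\dots+p_m^n|}{\|P\|^n}\ h^*(\Delta,1).
\]
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:width}, the set $A\cap\{0,\dots,m\}^V$ consists of the $m+1$ constant vectors, so the right side of \eqref{eq:identity} is $\sum_jp_j^n$. The left side has absolute value at most $|G^\circ|\,\|P\|^n/|G|$. Now use Proposition~\ref{prop:box}.
\end{proof}

\section{Odd dimensions}\label{sec:odd}

Take $P(z)=1-z$, so that $p_0=1$ and $p_1=-1$. The vectors $a\in\{0,1\}^V$ correspond to the subsets $I=\{i:a_i=1\}$ of $V$; such a vector lies in $A$ exactly when $f_I$ is integral, and $\prod_ip_{a_i}=(-1)^{|I|}$. If $\Delta$ is thin, the left side of \eqref{eq:identity} is an empty sum by Proposition~\ref{prop:box}, and so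
\begin{equation}\label{eq:signs}
\sum_{I\subseteq V,\ f_I\ \text{integral}}(-1)^{|I|}=0 .
\end{equation}
This is the only place where thinness is used.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The constant functions $f_\varnothing=0$ and $f_V=1$ are integral. They contribute $1+(-1)^n$ to \eqref{eq:signs}, and this equals $2$ because $n=d+1$ is even. Since the total is $0$, there is a further set $I$ with $f_I$ integral. It gives a nonconstant vector in $A\cap\{0,1\}^V$, and the width is $1$ by Lemma~\ref{lem:width}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(b)]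
The equality of the two numbers is \eqref{eq:signs}. The sets $\varnothing$ and $V$ have even size and integral $f_I$, so there is also a set $I$ of odd size with $f_I$ integral. Since $|V|=d+1$ is even, the complement $V\setminus I$ has odd size too; in particular, both sets are nonempty. The function $f_I$ is $0$ on $F=F_{V\setminus I}$ and $1$ on $F'=F_I$, and the dimensions $d-|I|$ and $|I|-1$ of these faces are even.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(c) for odd $d$]
Apply Corollary~\ref{cor:wide} with $m=1$ and $P=1-z$. Here $\|P\|=2$ and $p_0^n+p_1^n=2$, so the constant is $2/2^{d+1}=2^{-d}$. For $\Delta=2\Delta_d$, Example~\ref{ex:dilates} gives width $2$ and $l^*(\Delta,1)=1$, while $h^*(\Delta,1)=|\det(w_0,\dots,w_d)|=2^d$. So equality holds.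
\end{proof}

The estimate loses nothing for $2\Delta_d$ because the single element of $G^\circ$ has all $c_i=\frac12$, so every factor $1-\psi_i$ takes its largest possible value $2$ there.

\section{Even dimensions}\label{sec:even}

For even $d$ the cancellation of Example~\ref{ex:triangle} occurs for every simplex, thin or not. Since $f_{V\setminus I}=1-f_I$, complementation permutes the sets $I$ with $f_I$ integral, and it reverses the parity of $|I|$ when $n$ is odd. So \eqref{eq:signs} holds automatically and carries no information. Every polynomial of degree $1$ vanishing at $1$ is a multiple of $1-z$, so the degree must be raised to $2$. The price is that the identity now detects width at most $2$ instead of width $1$, and $2\Delta_d$ shows that this price cannot be avoided. We take $P=(1-z)^2$: its outer coefficients have equal signs, and its middle coefficient is too large to cancel them.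

\begin{proof}[Proof of Theorem~\ref{thm:strong}(c) for even $d$]
Apply Corollary~\ref{cor:wide} with $m=2$ and $P=(1-z)^2=1-2z+z^2$. Here $\|P\|=4$ and, since $n$ is odd,
\[
p_0^n+p_1^n+p_2^n=1+(-2)^n+1=2-2^n .
\]
The constant is $(2^n-2)/4^n$, and it is positive because $n=d+1\ge3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(a)]
Let $\Delta$ be thin. If $d$ is odd, the width is $1$ by Theorem~\ref{thm:main}. If $d$ is even and the width were at least $3$, part (c) would give $l^*(\Delta,1)>0$, which contradicts thinness. By Example~\ref{ex:dilates}, the simplex $2\Delta_d$ has width $2$ and satisfies $l^*(2\Delta_d,1)=0$ for even $d$, so it is thin.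
\end{proof}

For $2\Delta_2$ one can watch the identity balance. The integral function $u+b$ has values $(b,\,b+2u(e_1),\,b+2u(e_2))$, so $A$ consists of the vectors whose entries have the same parity. In $\{0,1,2\}^V$ these are $(1,1,1)$ and the eight vectors of $\{0,2\}^V$. The three constant vectors contribute $1-8+1=-6$ to \eqref{eq:identity}, and the six nonconstant ones contribute $1$ each, for a total of $0$.

\begin{remark}
In even dimension the bound in Theorem~\ref{thm:strong}(c) is never attained. Equality would require $|1-\psi_i(g)|=2$, that is, $\psi_i(g)=-1$, for all $i$ and all $g$ in the nonempty set $G^\circ$; for odd $n$ this contradicts \eqref{eq:product}.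
\end{remark}

\section{Tetrahedra}\label{sec:tetra}

Part (b) of Theorem~\ref{thm:strong} says more than width $1$, and dimension $3$ shows how much more. Call $\Delta$ a \emph{lattice pyramid} if some $f_{\{i\}}$ is integral, that is, if some vertex lies on a lattice hyperplane adjacent to the one spanned by the opposite facet. In any dimension a lattice pyramid is thin: by Lemma~\ref{lem:relations} the character $\psi_i$ is trivial, so $G^\circ=\varnothing$. For $d=3$ the converse holds. If $\Delta$ is a thin tetrahedron, part (b) provides a set $I$ of size $1$ or $3$ with $f_I$ integral, and after replacing $I$ by its complement, which replaces $f_I$ by $1-f_I$, the size is $1$. Thus a lattice tetrahedron is thin if and only if it is a lattice pyramid.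

A tetrahedron can also have width $1$ because two opposite edges lie on adjacent lattice planes, and this does not imply thinness. So the converse of Theorem~\ref{thm:main} is false.

\begin{example}
Let $r\ge2$ and take $v_0=0$, $v_1=e_1$, $v_2=e_2$, $v_3=(1,1,r)$. The first coordinate takes the values $0,1,0,1$ at the vertices, so the width is $1$. From
\[
\sum_ic_iw_i=(c_1+c_3,\ c_2+c_3,\ rc_3,\ c_0+c_1+c_2+c_3)
\]
we see that the lattice points are those with $c_3\equiv j/r$, $c_1\equiv c_2\equiv-j/r$ and $c_0\equiv j/r$ modulo $\mathbb Z$ for some integer $j$. Each $j\in\{1,\dots,r-1\}$ gives a point of $\Pi^\circ$ of height $2\cdot\frac jr+2\,(1-\frac jr)=2$, so $l^*(\Delta,t)=(r-1)t^2\ne0$. In accordance with this, no $f_I$ with $|I|$ odd is integral: by Lemma~\ref{lem:relations} the vector $a$ lies in $A$ if and only if $r$ divides $a_0+a_3-a_1-a_2$, and this number is $\pm1$ when $a\in\{0,1\}^V$ has one or three entries equal to $1$. All terms on the right side of \eqref{eq:identity} for $P=1-z$ are therefore $+1$, and the sum cannot vanish.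
\end{example}

\begin{thebibliography}{1}

\bibitem{Kurylenko}
Vadym Kurylenko, \emph{Thin Simplices via Modular Arithmetic}, arXiv:2404.03975 (2024).

\end{thebibliography}
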